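\title{Decidable ouroboros problems on groups that are not virtually free}

\begin{abstract}
An ouroboros is an injective closed path in a Cayley graph whose points are colored so as to match a given finite set of dominoes. We construct finitely generated groups that are not virtually free and on which the weak, strong, directed weak and directed strong ouroboros problems are all decidable, with the generating set taken as part of the input. This answers a question of Bartholdi and Salo. The groups are (infinite locally finite)-by-$\mathbb Z$ and have decidable word problem. Each is the limit of a computable tower of HNN extensions of finite groups, in which the $k$-th step either creates an ouroboros for the $k$-th tileset or certifies that none can appear later.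
\end{abstract}

\section{Introduction}

\subsection{Snakes and ouroboroi}\label{sec:problems}

Let $G$ be a finitely generated group and $S$ a finite generating set of $G$. A \emph{tileset} is a pair $(C,D)$, where $C$ is a finite set of \emph{colors} and $D\subseteq C\times S\times C$ is a set of \emph{dominoes}. A domino $(c,s,c')$ permits the color $c$ at a point $g$ together with the color $c'$ at $gs$. A \emph{snake} is an injective map $\omega\colon\mathbb Z/n\mathbb Z\to G$, for some $n\ge0$, such that $\omega(i)^{-1}\omega(i+1)\in S$ for all $i$. It is an \emph{infinite snake} if $n=0$ and an \emph{ouroboros} if $n\ge1$. Thus an ouroboros is a closed path without self-intersection in the Cayley graph of $(G,S)$.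

Given a tileset, one asks for a snake $\omega$ and a coloring $x\colon\omega(\mathbb Z/n\mathbb Z)\to C$ that respect the dominoes. There are two ways of reading this.
\begin{itemize}
\item In the \emph{weak} problem only consecutive points are tested: $\bigl(x(\omega(i)),\,\omega(i)^{-1}\omega(i+1),\,x(\omega(i+1))\bigr)\in D$ for all $i$.
\item In the \emph{strong} problem all adjacent points are tested: $(x(g),s,x(gs))\in D$ whenever $s\in S$ and both $g$ and $gs$ lie on the snake.
\end{itemize}
In the \emph{directed} version of either problem, $C\subseteq C'\times S$ for a finite set $C'$, and the color of each point names the next step: $x(\omega(i))=(c_i,\omega(i)^{-1}\omega(i+1))$ with $c_i\in C'$. Requiring $n\ge1$ gives four \emph{ouroboros problems}: weak, strong, directed weak and directed strong.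

We regard each of them as a decision problem attached to the group alone. Fix a finite reference generating set $S_0$ of $G$. The input is a finite set $S\subseteq G$, each element given as a word over $S_0\cup S_0^{-1}$, with the promise that $S$ generates $G$, together with a tileset for $S$. The problem is \emph{decidable} if a single algorithm answers it correctly on all such inputs. This does not depend on $S_0$, since words over one reference set can be rewritten over another.

Two observations show what these problems measure. First, since $S$ is part of the input, any element of $G$ can be made a step. For a word $w$ take $S=S_0\cup\{w\}$, $C=\{c\}$ and $D=\{(c,w,c)\}$. A weak ouroboros must have the form $g,gw,gw^2,\dots$, so one exists if and only if $w$ has finite order in $G$. An algorithm for the weak ouroboros problem therefore recognizes torsion elements, and richer tilesets ask finer questions of the same kind about closed paths with prescribed labels. Second, if $G$ has decidable word problem, then one can list all finite colored cyclic step sequences and test each one, so an ouroboros will be found if there is one. The whole difficulty is to certify that there is none.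

A group is \emph{virtually free} if it has a free subgroup of finite index. It is known (Aubrun and Bitar) that essentially all variants of the snake tiling problem are decidable on virtually free groups. The following question comes from \cite{BS}.

\medskip
\noindent\textbf{Question.} \emph{Is there a finitely generated group that is not virtually free and for which \textup{(a)} at least one, \textup{(b)} each of the four ouroboros problems is decidable, the generating set being part of the input?}
\medskip

One might guess that the answer is no. When a group acts on a locally finite tree with finite stabilizers, removing an edge cuts the group into two parts that interact through a finite set only, and a finite amount of information passed across each cut suffices to rule out all ouroboroi at once; Section~\ref{sec:decide} is an argument of this type. Without a tree this mechanism is lost, and since $S$ varies, no single convenient Cayley graph can replace it. The guess overlooks that an ouroboros is a finite object and that there are only countably many tilesets. A group can be approximated by virtually free groups in such a way that the answer for each tileset is already settled at a known finite stage.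

\subsection{Results}

The answer to both versions of the question is yes. Recall that a group is \emph{locally finite} if each of its finite subsets generates a finite subgroup.

\begin{theorem}\label{thm:main}
There is a finitely generated group $G$ with decidable word problem and an infinite locally finite normal subgroup $K$ with $G/K\cong\mathbb Z$, so that $G$ is not virtually free, such that the weak, strong, directed weak and directed strong ouroboros problems for $G$ are all decidable. The promise that $S$ generates $G$ is not needed.
\end{theorem}

The definitions of Section~\ref{sec:problems} make sense for any finite $S\subseteq G$, which explains the last sentence. In the \emph{seeded} form of an ouroboros problem the input also contains a subset $C_*\subseteq C$, and the ouroboros must use a color from $C_*$; the case $C_*=C$ is the original problem. We prove the following stronger statement, of which Theorem~\ref{thm:main} is the case $\Gamma_0=\mathbb Z/2*\mathbb Z$, $E_0=\emptyset$, $\Phi=1$. HNN extensions are recalled in Section~\ref{sec:hnn}.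

\begin{theorem}\label{thm:strong}
Let $\Gamma_0=\langle B,t\mid tpt^{-1}=\varphi(p),\ p\in P\rangle$ be any HNN extension of a finite group $B$ with $P\ne B$, let $E_0\subset\Gamma_0$ be finite, and let $\alpha\colon\Gamma_0\to\Phi$ be a homomorphism to a finite group. Then $\Gamma_0$ has a quotient $G$ such that
\begin{enumerate}
\item[(1)] the map $\Gamma_0\to G$ is injective on $E_0$, and $\alpha$ factors through $G$;
\item[(2)] $G$ has decidable word problem and has an infinite locally finite normal subgroup $K$ with $G/K\cong\mathbb Z$; in particular $G$ is elementary amenable, not virtually free, and not finitely presented;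
\item[(3)] all four ouroboros problems for $G$ are decidable, also in the seeded form, and for arbitrary finite $S\subseteq G$, generating or not.
\end{enumerate}
Consequently there are infinitely many pairwise non-isomorphic such groups. Moreover, every such $\Gamma_0$ is a limit, in the space of marked groups, of groups as in \textup{(2)} and \textup{(3)}.
\end{theorem}

\subsection{Outline}

The group $G$ is the limit of a computable sequence of surjections $\Gamma_0\to\Gamma_1\to\cdots$ between virtually free groups, all mapping compatibly onto $\mathbb Z$, and the $k$-th tileset is treated at stage $k$. Asking whether $\Gamma_k$ has an ouroboros is not enough: a positive answer can be preserved by keeping the later maps injective on a finite set, but a negative answer may be destroyed by a later quotient. The right question is whether the tileset is \emph{closable} on $\Gamma_k$, that is, whether it admits a periodic configuration whose period maps to $0\in\mathbb Z$. Three facts make the construction work.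
\begin{itemize}
\item \emph{Lifting} (Lemma~\ref{lem:lift}): if some quotient of $\Gamma_k$ over $\mathbb Z$ has an ouroboros, then the tileset is closable on $\Gamma_k$.
\item \emph{Closing} (Lemma~\ref{lem:close}): if the tileset is closable on $\Gamma_k$, then a quotient $\Gamma_{k+1}$ of the same type as $\Gamma_k$, as close to $\Gamma_k$ as we wish, has an ouroboros.
\item \emph{Decidability} (Proposition~\ref{prop:decide}): closability on $\Gamma_k$ is decidable.
\end{itemize}
Section~\ref{sec:example} shows the first two on a tileset with one color. Section~\ref{sec:config} reduces the four problems to one, given by local rules. Section~\ref{sec:hnn} describes the groups $\Gamma_k$ and the passage from one to the next, Sections~\ref{sec:closable} and~\ref{sec:decide} prove the three facts, and Section~\ref{sec:tower} builds the tower.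

\section{A tileset with one color}\label{sec:example}

Let $h\neq f$ be elements of a group $H$. Take $S=\{h,f\}$, the single color $c=(*,h)$ and the single domino $(c,h,c)$. A directed strong ouroboros makes only steps $h$, so it is a coset $g\langle h\rangle$ and $h$ has finite order. No domino has label $f$, so the strong condition forbids two points $x$, $xf$ in this coset. Hence
\begin{equation}\label{eq:onecolor}
\text{$H$ has an ouroboros}\iff\text{$h$ has finite order and $f\notin\langle h\rangle$.}
\end{equation}

Let $\Gamma_0=\mathbb Z/2*\mathbb Z=\langle a,t\mid a^2\rangle$, let $\pi\colon\Gamma_0\to\mathbb Z$ send $a$ to $0$ and $t$ to $1$, and put $a_i=t^iat^{-i}$. Fix $h\ne f$ in $\Gamma_0$, and consider the quotients $H$ of $\Gamma_0$ through which $\pi$ factors and in which $h$ and $f$ stay distinct. If $\pi(h)\ne0$, then $h$ has infinite order in all of them. If $f\in\langle h\rangle$, this remains so in all of them. In both cases the answer ``no'' is permanent. The remaining case is $\pi(h)=0$ and $f\notin\langle h\rangle$. Take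
\[
h=aa_1=atat^{-1},\qquad f=th^3t^{-1}=(a_1a_2)^3 .
\]
The powers of $h$ are reduced words of the free product, so $h$ has infinite order and $\Gamma_0$ has no ouroboros. To close the infinite snake $i\mapsto h^i$, pass to $H_m=\langle a,t\mid a^2,(aa_1)^m\rangle$ with $m\ge2$. Taking $a_1$ as an extra generator gives
\[
H_m=\langle D_m,t\mid tat^{-1}=a_1\rangle,\qquad D_m=\langle a,a_1\mid a^2,a_1^2,(aa_1)^m\rangle ,
\]
an HNN extension of the dihedral group of order $2m$, through which $\pi$ factors.

\emph{The quotient $H_3$.} Here $f=1$. Also $h\neq1$, because $a\mapsto(1\,2)$, $t\mapsto(1\,2\,3)$ sends $a_1$ to $(2\,3)$ and $h$ to a $3$-cycle, and so defines a homomorphism $H_3\to\operatorname{Sym}(3)$. By \eqref{eq:onecolor} there is no ouroboros: the snake has closed, but a forbidden adjacency has appeared.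

\emph{The quotient $H_2$.} Let $\rho\colon\Gamma_0\to(\mathbb Z/2)^3\rtimes\mathbb Z/3$ send $a$ to $e_0$ and $t$ to the shift $e_0\mapsto e_1\mapsto e_2\mapsto e_0$. Then $\rho(h)=e_0+e_1$ has order $2$, so $\rho$ factors through $H_2$, and $\rho(f)=3(e_1+e_2)=e_1+e_2\notin\langle\rho(h)\rangle$. So in $H_2$ the element $h$ has order $2$ and $f\notin\langle h\rangle$ (and $f\notin\langle h\rangle$ in $\Gamma_0$ as well). The set $\{1,h\}$ is an ouroboros, and it survives in every quotient of $H_2$ that is injective on $\{1,h,f,hf\}$.

The example contains the method. The answer ``no'' in $\Gamma_0$ cannot be trusted, since later choices may lead to $H_2$; so we force the answer ``yes'' at once and protect it. The good quotient $H_2$ is read off from a finite quotient $\rho$ that separates $f$ from the subgroup $\langle h\rangle$: its base group $D_2$ is $\rho(\langle a,a_1\rangle)$. In general such a $\rho$ is supplied by subgroup separability of virtually free groups.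

To see what a limit of such steps looks like, consider $\Lambda_k=\langle a,t\mid a^2,\ [a,a_i]\ (1\le i\le k)\rangle$, so that $\Lambda_1=H_2$. Taking $a_1,\dots,a_k$ as extra generators exhibits $\Lambda_k$ as the HNN extension of $\langle a_0,\dots,a_k\rangle\cong(\mathbb Z/2)^{k+1}$ with $ta_it^{-1}=a_{i+1}$ for $0\le i<k$. In the limit all $a_i$ commute, and we obtain $\bigl(\bigoplus_{\mathbb Z}\mathbb Z/2\bigr)\rtimes\mathbb Z$, which is (infinite locally finite)-by-$\mathbb Z$. The groups of Theorem~\ref{thm:strong} are limits of towers of this shape, with the finite base groups chosen according to the tilesets.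

\section{One problem, given by local rules}\label{sec:config}

\subsection{Instances}

The same tileset has to be considered on all groups of the tower, so we separate the finite data from the group. Fix a finite alphabet $\Sigma$. Every group below comes with a map from $\Sigma$, so that words over $\Sigma\cup\Sigma^{-1}$ have values in it, and surjections between groups respect these maps.

\begin{definition}
An \emph{instance} is a tuple $\mathcal I=(L,C,C_*,D)$, where $L$ is a finite list of words over $\Sigma\cup\Sigma^{-1}$, $C\subseteq C'\times L$ for a finite set $C'$, $C_*\subseteq C$, and $D\subseteq C\times L\times C$. It is an instance \emph{for} a group $H$ if the words of $L$ have pairwise distinct values in $H$. We then write $S$ for the set of these values and identify it with $L$. A \emph{marked ouroboros} for $\mathcal I$ in $H$ is a directed strong ouroboros that uses a color from $C_*$.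
\end{definition}

If $\Gamma\to H$ is a surjection and $\mathcal I$ is an instance for $H$, then it is an instance for $\Gamma$, and we use one letter $s$ for a word of $L$ and for its values in both groups.

\begin{lemma}\label{lem:reduce}
Let $H$ be generated by the image of $\Sigma$ and have decidable word problem. From an input of any of the four seeded ouroboros problems for $H$, with $S$ generating or not, one can compute an instance $\mathcal I$ for $H$ such that the input has a solution if and only if $H$ has a marked ouroboros for $\mathcal I$.
\end{lemma}

\begin{proof}
Using the word problem, keep one input word for each element of $S$, and replace every occurrence of a discarded word, in dominoes and in direction components of colors, by the kept word with the same value. The tiling problem in $H$ is unchanged, and distinct words now have distinct values.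

\emph{From weak or strong to directed weak or directed strong.} Replace $C$ by $C\times S$, $C_*$ by $C_*\times S$, and $D$ by $\{((c,s),r,(c',s')):(c,r,c')\in D,\ s,s'\in S\}$. If $(\omega,x)$ solves the original problem, color $\omega(i)$ by $(x(\omega(i)),\omega(i)^{-1}\omega(i+1))$; this is well defined because $\omega$ is injective. Conversely, forget the second component. The new dominoes ignore second components, so the domino conditions correspond.

\emph{From directed weak to directed strong.} Keep $C$ and $C_*$, and replace $D$ by
\[
D_2=\{((c,s),r,d)\in C\times S\times C: r\ne s\}\ \cup\ \{((c,s),s,d)\in D\}.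
\]
On a directed snake, a point $g$ of color $(c,s)$ has successor $gs$. The strong condition for $D_2$ at the pair $g,gr$ is void if $r\ne s$, and is the weak condition for $D$ at $g$ if $r=s$.
\end{proof}

\subsection{Configurations}

Being a single injective cycle is a global condition, whereas the algorithm of Section~\ref{sec:decide} can only check conditions near each point. We therefore allow any number of snakes, finite or infinite, and describe them by local rules. The symbol $0$ marks the points that no snake visits.

\begin{definition}
Let $\mathcal I$ be an instance for $H$. A \emph{configuration} on $H$ is a map $y\colon H\to C\sqcup\{0\}$ such that the following rules hold at every $g\in H$.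
\begin{itemize}
\item[(R1)] If $s\in S$ and $y(g),y(gs)\in C$, then $(y(g),s,y(gs))\in D$.
\item[(R2)] If $y(g)=(c,s)\in C$, then $y(gs)\in C$.
\item[(R3)] If $y(g)\in C$, then there is exactly one $s\in S$ such that $y(gs^{-1})$ lies in $C$ and has second component $s$.
\end{itemize}
Its \emph{support} is $\operatorname{supp}y=\{g:y(g)\ne0\}$, and $y$ is \emph{marked} if it takes a value in $C_*$. If $y(g)=(c,s)$, we call $s$ the \emph{direction} of $g$ and $gs$ its \emph{successor}.
\end{definition}

The rules involve multiplication on the right only, so $H$ acts on configurations by $(hy)(g)=y(h^{-1}g)$, and $\operatorname{supp}(hy)=h\operatorname{supp}y$. By (R2) the successor map sends the support to itself, and (R3) says that every point of the support has exactly one preimage. So the successor map is a permutation of the support. Without (R3), a marked point could lie on a tail that leads into a cycle without belonging to it.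

\begin{lemma}\label{lem:finite}
The group $H$ has a marked ouroboros for $\mathcal I$ if and only if it has a marked configuration of finite support.
\end{lemma}

\begin{proof}
Let $y$ be a marked configuration of finite support. The orbit of a point with color in $C_*$ under the successor permutation is a finite cycle. It is a directed ouroboros, and it is strong by (R1). Conversely, extend the coloring of a marked ouroboros $\omega$ by $0$. Rule (R1) is the strong condition, and (R2) holds because the successor of $\omega(i)$ is $\omega(i+1)$. For (R3) at $\omega(i)$, the step $s=\omega(i-1)^{-1}\omega(i)$ has the required property. If $\omega(i)r^{-1}=\omega(j)$ has direction $r$, then $\omega(j+1)=\omega(i)$, so $j=i-1$ by injectivity and $r=s$.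
\end{proof}

\section{HNN extensions of finite groups}\label{sec:hnn}

\subsection{The class $\mathcal H$ and the tree}

Let $B$ be a group and $\varphi\colon P\to Q$ an isomorphism between subgroups of $B$. The \emph{HNN extension} with \emph{base} $B$ is the quotient
\[
\Gamma=\langle B,t\mid tpt^{-1}=\varphi(p),\ p\in P\rangle
\]
of $B*\langle t\rangle$ by the displayed relations. Let $\mathcal H$ be the class of HNN extensions with $B$ finite and $P\ne B$; a member of $\mathcal H$ is given by the finite data $(B,P,\varphi)$. Each $\Gamma\in\mathcal H$ has the \emph{height} homomorphism $\pi\colon\Gamma\to\mathbb Z$ with $\pi(B)=0$ and $\pi(t)=1$. We use the following standard facts: Britton's lemma, and three facts on trees from \cite{Serre}.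
\begin{itemize}
\item[(F1)] The group $B$ embeds in $\Gamma$. A word $b_0t^{e_1}b_1\cdots t^{e_r}b_r$ with $r\ge1$, $b_i\in B$, $e_i=\pm1$ that has no subword $tpt^{-1}$ with $p\in P$ and no subword $t^{-1}p't$ with $p'\in Q$ represents an element outside $B$.
\item[(F2)] The graph $T$ with vertex set $\Gamma/B$ and edges $\{gB,gtB\}$, $g\in\Gamma$, is a tree, the \emph{Bass--Serre tree}. The group $\Gamma$ acts on it by left multiplication.
\item[(F3)] An automorphism $g$ of a tree that does not exchange the two ends of an edge either fixes a vertex or is \emph{hyperbolic}: there are a line $(v_i)_{i\in\mathbb Z}$, its \emph{axis}, and $n\ge1$ with $gv_i=v_{i+n}$ for all $i$.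
\item[(F4)] A group that acts on a tree with trivial vertex stabilizers, no element exchanging the ends of an edge, is free.
\end{itemize}
By (F1), replacing subwords $tpt^{-1}$ by $\varphi(p)$ and $t^{-1}p't$ by $\varphi^{-1}(p')$ as long as possible decides whether a word lies in $B$, and which element of $B$ it is. So the word problem and membership in $B$ are decidable, uniformly in $(B,P,\varphi)$. Also $tbt^{-1}\notin B$ for $b\in B\setminus P$.

The neighbors of the vertex $gB$ are the cosets $gbtB$ and $gbt^{-1}B$ with $b\in B$, so $T$ is locally finite. The action is transitive on vertices, and the stabilizer of $gB$ is the finite group $gBg^{-1}$. The function $\tau(gB)=\pi(g)$ changes by $\pm1$ along each edge and satisfies $\tau(gv)=\pi(g)+\tau(v)$. If $g$ exchanged the ends $v,v'$ of an edge, then $\pi(g)=\tau(v')-\tau(v)=\tau(v)-\tau(v')$, which is impossible as $\tau(v)\ne\tau(v')$. So (F3) applies to every element of $\Gamma$, and elements of infinite order are hyperbolic. Finally,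
\begin{equation}\label{eq:ker}
\ker\pi=\langle t^iBt^{-i}:i\in\mathbb Z\rangle .
\end{equation}
Indeed, the right side $N$ contains $B$ and is invariant under conjugation by $t^{\pm1}$, so it is normal; $\Gamma/N$ is generated by $t$, and $\pi$ induces on it a surjection onto $\mathbb Z$, which is injective because $\Gamma/N$ is cyclic.

\subsection{Finite quotients}

\begin{lemma}\label{lem:vf}
Every $\Gamma\in\mathcal H$ is virtually free.
\end{lemma}

\begin{proof}
Let $\lambda\colon B\to\operatorname{Sym}(B)$ be the action by left translation. The actions $\lambda|_P$ and $\lambda\circ\varphi$ of $P$ on the finite set $B$ are free, so each consists of $|B|/|P|$ copies of the regular action. Hence some $\sigma\in\operatorname{Sym}(B)$ satisfies $\sigma\lambda(p)\sigma^{-1}=\lambda(\varphi(p))$ for all $p\in P$, and $\lambda$ together with $t\mapsto\sigma$ defines a homomorphism $\Gamma\to\operatorname{Sym}(B)$ that is injective on $B$. Its kernel has finite index, is normal, and meets $B$ trivially, so it meets every vertex stabilizer trivially. It is free by (F4).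
\end{proof}

The next lemma provides maps like the $\rho$ of Section~\ref{sec:example}. It rests on the theorem of M.~Hall (1949) that free groups are subgroup separable: if $M_0$ is a finitely generated subgroup of a free group $F$ and $f\in F\setminus M_0$, then some finite-index subgroup of $F$ contains $M_0$ and not $f$.

\begin{lemma}\label{lem:sep}
Let $\Gamma\in\mathcal H$. Let $M_1,\dots,M_r\le\Gamma$ be finitely generated, let $f_i\in\Gamma\setminus M_i$, let $E\subset\Gamma$ be finite, and let $\alpha\colon\Gamma\to\Phi$ be a homomorphism to a finite group. Then there is a homomorphism $\rho$ from $\Gamma$ to a finite group that is injective on $E$ and satisfies $\ker\rho\le\ker\alpha$ and $\rho(f_i)\notin\rho(M_i)$ for all $i$.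
\end{lemma}

\begin{proof}
Consider first one pair $(f,M)$. Let $F\le\Gamma$ be free of finite index. Then $M_0=M\cap F$ has finite index in $M$, so it is finitely generated, and $M=\bigcup_{j}m_jM_0$ with finitely many $m_j$. For each $j$ we have $m_j^{-1}f\notin M_0$, and there is a finite-index subgroup $F_j\le\Gamma$ that contains $M_0$ and not $m_j^{-1}f$: take $F_j=F$ if $m_j^{-1}f\notin F$, and use Hall's theorem otherwise. Let $N$ be the intersection of all conjugates of all $F_j$, a normal subgroup of finite index. If $f\in MN$, then $f\in m_jM_0N$ for some $j$, so $m_j^{-1}f\in M_0N\subseteq F_j$, a contradiction. So $\Gamma\to\Gamma/N$ separates $f$ from $M$.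

Injectivity on $E$ amounts to adding the pairs $(x^{-1}x',1)$ for $x\ne x'$ in $E$. Let $\rho_i$ separate the $i$-th pair, and let $\rho=(\rho_1,\rho_2,\dots,\alpha)$ be the product map. Then $\ker\rho\le\ker\alpha$, and $\rho(f_i)\in\rho(M_i)$ would give $\rho_i(f_i)\in\rho_i(M_i)$ by projection.
\end{proof}

\subsection{Making a piece of $\ker\pi$ finite}

To close a snake with period $h\in\ker\pi$ we need a quotient of $\Gamma$ in which $h$ has finite order and which lies again in $\mathcal H$. For $n\ge0$ put
\[
A_n=\langle t^iBt^{-i}:0\le i\le n\rangle\le\ker\pi .
\]
Then $A_0=B$, and both $A_{n-1}$ and $tA_{n-1}t^{-1}$ are contained in $A_n$. By \eqref{eq:ker}, every element of $\ker\pi$ is conjugate by a power of $t$ into some $A_n$. The plan is to take a finite image of $A_n$ as the new base group, with the image of $A_{n-1}$ in the role of $P$. For the result to lie in $\mathcal H$ these images must differ, so we first show that the groups themselves differ. This is where the hypothesis $P\ne B$ is used. If $P=B$, then $\Gamma=B\rtimes\mathbb Z$ and $A_n=B=\ker\pi$ for all $n$, so every quotient through which $\pi$ factors is finite-by-$\mathbb Z$ and hence virtually free.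

\begin{lemma}\label{lem:grow}
For $\Gamma\in\mathcal H$ and $n\ge1$ we have $A_{n-1}\ne A_n$. In particular $\ker\pi$ is infinite.
\end{lemma}

\begin{proof}
Let $v_i=t^iB$ and let $I$ be the path $v_0,\dots,v_{n-1}$. A generator $x\in t^iBt^{-i}$ of $A_{n-1}$, $0\le i\le n-1$, fixes $v_i$, so $xI\cap I\ne\emptyset$. If $x_1,\dots,x_r$ are such generators, then consecutive members of $I,\ x_1I,\ x_1x_2I,\dots,\ x_1\cdots x_rI$ intersect. So $T'=\bigcup_{x\in A_{n-1}}xI$ is connected and contains the geodesic between any two of its vertices. Since $A_{n-1}\le\ker\pi$, the function $\tau$ takes values in $[0,n-1]$ on $T'$.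

Let $b\in B\setminus P$ and $c=t^nbt^{-n}\in A_n$. Then $cv_n=v_n$, and $cv_{n-1}=t^nbt^{-1}B\ne t^{n-1}B$ because $tbt^{-1}\notin B$. So $v_{n-1}$ and $cv_{n-1}$ are distinct neighbors of $v_n$, and the geodesic between them passes through $v_n$. If $c$ were in $A_{n-1}$, both would lie in $T'$, hence so would $v_n$, although $\tau(v_n)=n$. Thus $A_0<A_1<\cdots$ is a strictly increasing chain in $\ker\pi$.
\end{proof}

Call a pair $(n,\rho)$ \emph{admissible} if $n\ge1$ and $\rho$ is a homomorphism from $\Gamma$ to a finite group with $\rho(A_{n-1})\ne\rho(A_n)$. By Lemma~\ref{lem:grow} there is $c\in A_n\setminus A_{n-1}$, and adding $(c,A_{n-1})$ to the pairs in Lemma~\ref{lem:sep} shows that, for any given $n\ge1$, the map $\rho$ in that lemma can be chosen with $(n,\rho)$ admissible. For an admissible pair, conjugation by $\rho(t)$ maps $\rho(A_{n-1})$ isomorphically onto $\rho(tA_{n-1}t^{-1})\le\rho(A_n)$, so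
\[
\Gamma(n,\rho)=\bigl\langle\,\rho(A_n),\,t\ \big|\ txt^{-1}=\rho(t)x\rho(t)^{-1},\ x\in\rho(A_{n-1})\,\bigr\rangle
\]
belongs to $\mathcal H$. The two finite quotients of Section~\ref{sec:example}, with $n=1$, give $H_3$ and $H_2$.

\begin{lemma}\label{lem:quot}
Let $(n,\rho)$ be admissible, and let $\Gamma'=\Gamma(n,\rho)$ with base $B'=\rho(A_n)$ and height $\pi'$. There is a surjective homomorphism $q\colon\Gamma\to\Gamma'$ with $q(b)=\rho(b)$ for $b\in B$ and $q(t)=t$, and
\begin{enumerate}
\item[(1)] $q(A_n)=B'$;
\item[(2)] $\rho=\rho'\circ q$, where $\rho'$ is the identity on $B'$ and $\rho'(t)=\rho(t)$; hence $q$ is injective on every set on which $\rho$ is, and $\rho(f)\notin\rho(M)$ implies $q(f)\notin q(M)$;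
\item[(3)] $\pi=\pi'\circ q$.
\end{enumerate}
\end{lemma}

\begin{proof}
For $p\in P$ we have $p\in B\le A_{n-1}$, so in $\Gamma'$ we get $t\rho(p)t^{-1}=\rho(t)\rho(p)\rho(t)^{-1}=\rho(\varphi(p))$. Thus $q$ is well defined. We show $q(t^ibt^{-i})=\rho(t^ibt^{-i})\in B'$ for $b\in B$ and $0\le i\le n$ by induction. The case $i=0$ is the definition. If the claim holds for some $i\le n-1$, then $x=\rho(t^ibt^{-i})$ lies in $\rho(A_{n-1})$, and $q(t^{i+1}bt^{-i-1})=txt^{-1}=\rho(t)x\rho(t)^{-1}=\rho(t^{i+1}bt^{-i-1})$. So $q$ and $\rho$ agree on $A_n$, which gives (1); since $B'$ and $t$ generate $\Gamma'$, the map $q$ is onto. The map $\rho'$ respects the defining relations of $\Gamma'$ by their form, and the equalities in (2) and (3) hold on $B\cup\{t\}$.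
\end{proof}

Thus $\Gamma'$ retains every distinction that $\rho$ makes, makes $A_n$ finite, and keeps the map to $\mathbb Z$.

\section{Closable instances}\label{sec:closable}

Suppose that a quotient $H$ of $\Gamma$ has an ouroboros. Following its steps in $\Gamma$, turn after turn, gives a periodic path whose period $h$ dies in $H$. If $\pi$ factors through $H$, then $\pi(h)=0$. This suggests the following definition.

\begin{definition}\label{def:closable}
Let $\Gamma\in\mathcal H$ and let $\mathcal I$ be an instance for $\Gamma$. We call $\mathcal I$ \emph{closable} on $\Gamma$ if there are a marked configuration $y$ on $\Gamma$ and $h\in\ker\pi$ such that $hy=y$ and $\operatorname{supp}y$ is a finite union of cosets $\langle h\rangle u$.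
\end{definition}

For the one-color tileset of Section~\ref{sec:example}, with $h=aa_1$ and $f=th^3t^{-1}$, the configuration with support $\langle h\rangle$ shows closability on $\Gamma_0$.

\begin{lemma}[Lifting]\label{lem:lift}
Let $\Gamma\in\mathcal H$, let $p\colon\Gamma\to H$ be a surjection through which $\pi$ factors, and let $\mathcal I$ be an instance for $H$. If $H$ has a marked ouroboros for $\mathcal I$, then $\mathcal I$ is closable on $\Gamma$.
\end{lemma}

\begin{proof}
Let $\bar\omega\colon\mathbb Z/N\mathbb Z\to H$ be the ouroboros, translated so that $\bar\omega(0)=1$, with coloring $\bar x$ and $N$-periodic step sequence $s_{i+1}=\bar\omega(i)^{-1}\bar\omega(i+1)$, $i\in\mathbb Z$. Define $\omega\colon\mathbb Z\to\Gamma$ by $\omega(0)=1$ and $\omega(i+1)=\omega(i)s_{i+1}$, and put $h=\omega(N)=s_1\cdots s_N$. Then $\omega(i+N)=h\omega(i)$ and $p(\omega(i))=\bar\omega(i\bmod N)$. In particular $p(h)=1$, so $\pi(h)=0$. The map $\omega$ need not be injective, but $\omega(i)=\omega(j)$ implies $i\equiv j\pmod N$, because $\bar\omega$ is injective.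

Let $y(g)=\bar x(p(g))$ for $g\in\omega(\mathbb Z)$ and $y(g)=0$ otherwise. The support is $\bigcup_{0\le i<N}\langle h\rangle\omega(i)$, and $hy=y$ because the support is $\langle h\rangle$-invariant and $p(h)=1$. Also $y$ takes a value in $C_*$, and $\omega(i)$ has direction $s_{i+1}$. We check the rules. For (R1), an equality $\omega(i)s=\omega(j)$ projects to $\bar\omega(i)s=\bar\omega(j)$, where the strong condition gives the domino. For (R2), $\omega(i)s_{i+1}=\omega(i+1)$ lies in the support. For (R3) at $\omega(i)$, the point $\omega(i)s_i^{-1}=\omega(i-1)$ has direction $s_i$. If $\omega(i)s^{-1}=\omega(j)$ has direction $s$, then $s=s_{j+1}$ and $\omega(j+1)=\omega(i)$, so $j+1\equiv i\pmod N$ and $s=s_i$.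
\end{proof}

In the other direction we push a periodic configuration down to $\Gamma(n,\rho)$, where its period has finite order. The danger, seen in $H_3$, is that points of the support collide or become adjacent in the quotient. Modulo the period there are only finitely many pairs of points to keep apart, and each requirement has the form $q(f)\notin\langle q(h)\rangle$. This is why separability of cyclic subgroups is needed, and not only residual finiteness.

\begin{lemma}[Closing]\label{lem:close}
Let $\mathcal I$ be closable on $\Gamma\in\mathcal H$, let $E\subset\Gamma$ be finite with $S\subseteq E$, and let $\alpha\colon\Gamma\to\Phi$ be a homomorphism to a finite group. Then there is an admissible pair $(n,\rho)$ such that $\rho$ is injective on $E$, $\ker\rho\le\ker\alpha$, and $\Gamma(n,\rho)$ has a marked ouroboros for $\mathcal I$.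
\end{lemma}

\begin{proof}
Let $y$ and $h$ be as in Definition~\ref{def:closable}. By \eqref{eq:ker}, $h$ is a product of elements of finitely many groups $t^iBt^{-i}$; this is where $\pi(h)=0$ is used. The pair $t^jy$, $t^jht^{-j}$ also satisfies Definition~\ref{def:closable}, because $t^j\langle h\rangle u=\langle t^jht^{-j}\rangle t^ju$. Taking $j$ large, we may assume $h\in A_n$ for some $n\ge1$. Write $Y=\operatorname{supp}y=\bigcup_{u\in U}\langle h\rangle u$ with $U$ finite, and let
\[
W=\{usu'^{-1}:u,u'\in U,\ s\in S\cup\{1\}\}\setminus\langle h\rangle .
\]
By Lemma~\ref{lem:sep} there is $\rho$ with $(n,\rho)$ admissible, $\rho$ injective on $E$, $\ker\rho\le\ker\alpha$, and $\rho(f)\notin\rho(\langle h\rangle)$ for all $f\in W$. Let $q\colon\Gamma\to\Gamma'=\Gamma(n,\rho)$ be as in Lemma~\ref{lem:quot}. It is injective on $S$, so $\mathcal I$ is an instance for $\Gamma'$. We claim: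
\begin{equation}\label{eq:nonew}
g,g'\in Y,\ s\in S\cup\{1\},\ q(gs)=q(g')\quad\Longrightarrow\quad gs\in\langle h\rangle g' .
\end{equation}
Write $g=h^ku$ and $g'=h^mu'$ with $u,u'\in U$. Then $q(usu'^{-1})=q(h)^{m-k}$. By Lemma~\ref{lem:quot}(2), no element of $W$ is mapped into $\langle q(h)\rangle$, so $usu'^{-1}\in\langle h\rangle$, and $gs=h^kus\in\langle h\rangle u'=\langle h\rangle g'$.

Define $y'(q(g))=y(g)$ for $g\in Y$, and $y'=0$ outside $q(Y)$. This is well defined by \eqref{eq:nonew} with $s=1$, since $y$ is constant on cosets $\langle h\rangle g'$. The support $q(Y)=\langle q(h)\rangle q(U)$ is finite, because $q(h)$ lies in the finite group $q(A_n)$, and $y'$ takes a value in $C_*$. Let $g\in Y$.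

(R1) If $q(g)s=q(g')$ with $g'\in Y$, then $y(gs)=y(g')\in C$ by \eqref{eq:nonew}, and (R1) for $y$ at $g$ gives $(y'(q(g)),s,y'(q(g')))=(y(g),s,y(gs))\in D$.

(R2) If $g$ has direction $s$, then $gs\in Y$, so $q(g)s\in q(Y)$.

(R3) Let $s$ be the unique element of $S$ such that $gs^{-1}$ lies in $Y$ and has direction $s$. Then $q(g)s^{-1}=q(gs^{-1})$ has direction $s$ for $y'$. Conversely, let $q(g)r^{-1}=q(g')$ with $g'\in Y$ of direction $r$. By \eqref{eq:nonew}, $g'r=h^jg$ for some $j$, so $gr^{-1}=h^{-j}g'$ lies in $Y$ and has direction $r$. Hence $r=s$.

So $y'$ is a marked configuration of finite support, and Lemma~\ref{lem:finite} gives a marked ouroboros in $\Gamma'$.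
\end{proof}

Together, the two lemmas say that an instance for $\Gamma$ is closable exactly when it has a marked ouroboros in some quotient of $\Gamma$ through which $\pi$ factors and for which it is an instance.

\section{Deciding closability on the tree}\label{sec:decide}

\begin{proposition}\label{prop:decide}
There is an algorithm that, given the data $(B,P,\varphi)$ of a group $\Gamma\in\mathcal H$, the values of the letters of $\Sigma$ in $\Gamma$, and an instance $\mathcal I$ for $\Gamma$, decides whether $\mathcal I$ is closable on $\Gamma$.
\end{proposition}

If the element $h$ in Definition~\ref{def:closable} has finite order, then $y$ has finite support; conversely $h=1$ works for every $y$ of finite support. So $\mathcal I$ is closable if and only if one of the following holds.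
\begin{itemize}
\item[(A)] There is a marked configuration of finite support.
\item[(B)] Definition~\ref{def:closable} is satisfied with $h$ of infinite order.
\end{itemize}
We cut configurations into finite patterns indexed by the vertices of $T$. In case (B) the support stays near the axis of $h$; the branches hanging off the axis are handled by a fixed-point computation, which also settles (A), and the axis itself becomes a closed walk in a finite digraph.

\subsection{Patterns and gluing}

Let $d$ be the distance in $T$, and choose $\ell$ with $d(B,sB)\le\ell$ for all $s\in S$; the largest number of letters $t^{\pm1}$ in words over $B\cup\{t^{\pm1}\}$ for the elements of $S$ will do. A vertex $v$ is a coset, that is, a finite subset of $\Gamma$. Put $X_v=\{g\in\Gamma:d(gB,v)\le\ell\}$, a finite set since $T$ is locally finite. For $g\in v$ and $s\in S$ we have $d(gsB,gB)=d(sB,B)$ and $d(gs^{-1}B,gB)=d(B,sB)$, so $gs^{\pm1}\in X_v$: the window $X_v$ contains every point that the rules at points of $v$ refer to.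

A \emph{pattern at $v$} is a map $p\colon X_v\to C\sqcup\{0\}$ that satisfies (R1)--(R3) at all $g\in v$. Let $\mathcal P_v$ be the finite set of patterns at $v$; it contains the \emph{null} pattern $0_v$. A pattern at $v$ is \emph{marked} if $p(g)\in C_*$ for some $g\in v$. For adjacent $v,v'$, patterns $p\in\mathcal P_v$ and $p'\in\mathcal P_{v'}$ are \emph{compatible} if they agree on $X_v\cap X_{v'}$. For a subtree $R$ of $T$, a \emph{family on $R$} is a choice of $p_u\in\mathcal P_u$ for the vertices $u$ of $R$, compatible along the edges of $R$; it is \emph{finitary} if only finitely many $p_u$ are non-null. The group $\Gamma$ acts on all these objects through $gX_v=X_{gv}$ and $(gp)(x)=p(g^{-1}x)$.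

\begin{lemma}\label{lem:glue}
The map $y\mapsto(y|_{X_u})_u$ is a $\Gamma$-equivariant bijection from configurations to families on $T$. The configuration has finite support if and only if the family is finitary, and it is marked if and only if some member of the family is.
\end{lemma}

\begin{proof}
Restrictions of a configuration form a family, which determines $y$. Given a family $(p_u)$, put $y(g)=p_{gB}(g)$. Let $g\in X_v$. Every vertex $u$ on the geodesic from $v$ to $gB$ satisfies $d(gB,u)\le d(gB,v)\le\ell$, so $g\in X_u$. By compatibility $p_u(g)$ is constant along the geodesic, and $p_v(g)=y(g)$. So $p_v=y|_{X_v}$, and the rules hold for $y$ at $g$ because they hold for $p_{gB}$. The statement on supports holds since each $X_u$ is finite and each $g$ lies in finitely many $X_u$, among them $X_{gB}$. The statement on marks holds since the cosets $u$ cover $\Gamma$.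
\end{proof}

The proof uses that $T$ is a tree: compatibility is imposed along edges only, and uniqueness of geodesics turns it into global consistency.

\subsection{Computing with orbits}\label{sec:orbits}

Below we handle $\Gamma$-orbits of tuples made of patterns and of vertices at distance at most $1$ from one distinguished vertex of the tuple. A vertex is represented by a word $g$, equality $gB=g'B$ is the decidable condition $g^{-1}g'\in B$, and neighbors are listed by $gbt^{\pm1}B$. So balls in $T$, windows $X_v$, sets $\mathcal P_v$ and translates of tuples are computable. A tuple with distinguished vertex $gB$ is \emph{normalized} by applying $g^{-1}$. For each type of tuple there are finitely many normalized tuples, they can be listed, and two of them lie in the same $\Gamma$-orbit if and only if they lie in the same orbit of the stabilizer $B$. So there are finitely many orbits of each type, and the orbit of a given tuple can be computed.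

\subsection{Filling branches}

For adjacent $v,v'$ let $T_{v,v'}$ be the component of $v'$ after removal of the edge $\{v,v'\}$. It is the disjoint union of $\{v'\}$ and the subtrees $T_{v',v''}$, where $v''$ runs over the finitely many neighbors of $v'$ other than $v$; call these the \emph{children} of $(v,v')$. A \emph{triple} is $(v,v',p)$ with $v,v'$ adjacent and $p\in\mathcal P_v$. A \emph{filling} of it is a finitary family on $\{v\}\cup T_{v,v'}$ with $p_v=p$; the filling is \emph{marked} if $p_u$ is marked for some $u\in T_{v,v'}$. Let $\mathcal F$ be the set of triples that have a filling and $\mathcal F^*$ the set of those that have a marked filling. Both sets are $\Gamma$-invariant.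

\begin{lemma}\label{lem:fill}
The sets $\mathcal F$ and $\mathcal F^*$ are computable, as sets of orbits.
\end{lemma}

\begin{proof}
For an invariant set $\mathcal R$ of triples, let $\Psi(\mathcal R)$ consist of the triples $(v,v',p)$ for which some $p'\in\mathcal P_{v'}$ compatible with $p$ satisfies $(v',v'',p')\in\mathcal R$ for all children $v''$. The operator $\Psi$ is computable, monotone, and preserves invariance. Let $\mathcal F_0$ be the set of triples with $p$ compatible with $0_{v'}$, and $\mathcal F_{j+1}=\Psi(\mathcal F_j)$. Taking $p'=0_{v'}$ shows $\mathcal F_0\subseteq\mathcal F_1$, so the chain increases by monotonicity. There are finitely many orbits of triples, so $\mathcal F_j=\mathcal F_{j+1}$ for some $j$, which we can detect, and from then on the chain is constant. It remains to prove $\mathcal F=\bigcup_j\mathcal F_j$.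

A triple in $\mathcal F_0$ is filled by null patterns. If $\mathcal F_j\subseteq\mathcal F$ and $(v,v',p)\in\mathcal F_{j+1}$ with witness $p'$, then $p$, $p'$ and fillings of the finitely many $(v',v'',p')$ combine to a filling. Conversely, we show by induction on $m$ that a triple lies in $\mathcal F_m$ if it has a filling whose non-null members on $T_{v,v'}$ are at distance at most $m$ from $v$. For $m=0$ there are no such members, so $p_{v'}=0_{v'}$ is compatible with $p$. For $m\ge1$, the filling restricts to fillings of the triples $(v',v'',p_{v'})$ with non-null members at distance at most $m-1$ from $v'$. These triples lie in $\mathcal F_{m-1}$, so $(v,v',p)\in\mathcal F_m$.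

With $\mathcal F$ known, let $\Psi^*(\mathcal R)$ consist of the triples $(v,v',p)$ for which some $p'\in\mathcal P_{v'}$ compatible with $p$ satisfies $(v',v'',p')\in\mathcal F$ for all children $v''$, and either $p'$ is marked or $(v',v'',p')\in\mathcal R$ for some child $v''$. Let $\mathcal F^*_0=\emptyset$ and $\mathcal F^*_{j+1}=\Psi^*(\mathcal F^*_j)$. This chain increases since $\Psi^*$ is monotone and $\mathcal F_0^*$ is empty, so its union is computable. If $\mathcal F^*_j\subseteq\mathcal F^*$ and $(v,v',p)\in\mathcal F^*_{j+1}$, combine fillings of the children, taking a marked one for one child when $p'$ is not marked; the result is a marked filling. Conversely, a filling with a marked member at $u\in T_{v,v'}$, $d(v,u)=m\ge1$, puts the triple in $\mathcal F^*_m$: take $p'=p_{v'}$; if $m=1$ then $p'$ is marked, and if $m>1$ then $u$ lies in some $T_{v',v''}$ at distance $m-1$ from $v'$, and induction applies.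
\end{proof}

By Lemma~\ref{lem:glue}, condition (A) asks for a finitary family on $T$ with a marked member. The tree is the disjoint union of the vertex $B$ and the subtrees $T_{B,u}$ over the neighbors $u$ of $B$. Restricting a family, or combining fillings, shows that (A) holds if and only if some $p\in\mathcal P_B$ has $(B,u,p)\in\mathcal F$ for all neighbors $u$, and either $p$ is marked or $(B,u,p)\in\mathcal F^*$ for some $u$. So (A) is decidable.

\subsection{The axis}

To decide (B) we read the patterns along the axis with a finite digraph. A state must remember an edge rather than a vertex, so that the path does not backtrack. The height along the axis is unbounded information, so it is not stored in the state; it is recorded by weights on the arrows.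

Let $\mathcal A$ be the following digraph. Its \emph{states} are the $\Gamma$-orbits $[v,v',p,p']$ with $v,v'$ adjacent and $p\in\mathcal P_v$, $p'\in\mathcal P_{v'}$ compatible. Its \emph{arrows} are the $\Gamma$-orbits $[v_0,v_1,v_2,p_0,p_1,p_2]$, where $v_0\ne v_2$ are neighbors of $v_1$, the patterns $p_i\in\mathcal P_{v_i}$ are compatible along the two edges, and $(v_1,u,p_1)\in\mathcal F$ for all neighbors $u\ne v_0,v_2$ of $v_1$. This arrow goes from $[v_0,v_1,p_0,p_1]$ to $[v_1,v_2,p_1,p_2]$ and has \emph{weight} $\tau(v_2)-\tau(v_1)$, which does not depend on the representative. It is \emph{marked} if $p_1$ is marked or $(v_1,u,p_1)\in\mathcal F^*$ for some neighbor $u\ne v_0,v_2$ of $v_1$. By Section~\ref{sec:orbits} and Lemma~\ref{lem:fill}, $\mathcal A$ is finite and computable, with its weights and marks.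

\begin{lemma}\label{lem:axis}
Condition \textup{(B)} holds if and only if $\mathcal A$ has a closed walk of total weight $0$ that passes through a marked arrow.
\end{lemma}

\begin{proof}
Suppose (B) holds for $y$ and $h$. Then $h$ is hyperbolic, with axis $(v_i)_{i\in\mathbb Z}$ and $hv_i=v_{i+n}$, $n\ge1$. Let $p_u=y|_{X_u}$; then $p_{hu}=hp_u$. If $p_u$ is non-null, then $u$ is within distance $\ell$ of $h^kgB$ for some $k$ and one of finitely many $g\in\operatorname{supp}y$. So such $u$ lie in finitely many $\langle h\rangle$-orbits. The distance to the axis is $h$-invariant, so it is bounded on these $u$, say by $r$. In a branch $T_{v_i,w}$, with $w\ne v_{i\pm1}$ a neighbor of $v_i$, the distance to the axis is the distance to $v_i$, and the ball of radius $r$ about $v_i$ is finite. So $(p_u)$ restricts to a filling of $(v_i,w,p_{v_i})$, and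
\[
\varepsilon_i=[v_{i-1},v_i,v_{i+1},p_{v_{i-1}},p_{v_i},p_{v_{i+1}}]
\]
is an arrow. The walk $\varepsilon_1,\dots,\varepsilon_n$ is closed, because $h$ maps $(v_0,v_1,p_{v_0},p_{v_1})$ to $(v_n,v_{n+1},p_{v_n},p_{v_{n+1}})$. Its weight is $\tau(v_{n+1})-\tau(v_1)=\pi(h)=0$. Some $p_u$ is marked, and $u$ is either some $v_i$ or lies in a branch at some $v_i$. Translating by a power of $h$ we may assume $1\le i\le n$, and then $\varepsilon_i$ is marked.

Conversely, let $\varepsilon_1,\dots,\varepsilon_n$ be a closed walk of weight $0$ with a marked arrow. Choose a representative $(v_0,v_1,v_2,p_0,p_1,p_2)$ of $\varepsilon_1$. If $v_0,\dots,v_{i+1}$ and $p_0,\dots,p_{i+1}$ are chosen with $i<n$, then $[v_i,v_{i+1},p_i,p_{i+1}]$ is the source of $\varepsilon_{i+1}$, so a suitable translate of any representative of $\varepsilon_{i+1}$ has the form $(v_i,v_{i+1},v_{i+2},p_i,p_{i+1},p_{i+2})$. This yields $v_0,\dots,v_{n+1}$ and $p_0,\dots,p_{n+1}$. As the walk is closed, some $h\in\Gamma$ maps $(v_0,v_1,p_0,p_1)$ to $(v_n,v_{n+1},p_n,p_{n+1})$. Hence the sequences extend uniquely to all $i\in\mathbb Z$ with $v_{i+n}=hv_i$ and $p_{i+n}=hp_i$. We have $v_{i-1}\ne v_{i+1}$ for $1\le i\le n$, so for all $i$ by translation.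 A path in a tree without backtracking is injective, so $(v_i)$ is a line, which $h$ translates by $n\ge1$; thus $h$ has infinite order. Moreover $\pi(h)=\tau(v_{n+1})-\tau(v_1)$ is the weight of the walk, which is $0$.

For $1\le i\le n$ and each neighbor $w\ne v_{i\pm1}$ of $v_i$ choose a filling of $(v_i,w,p_i)$. If $\varepsilon_i$ is marked and $p_i$ is not, choose a marked filling for one $w$. Every branch off the line is $h^kT_{v_i,w}$ for a unique $k$ and a unique such pair $(i,w)$; fill it by the translate under $h^k$. We obtain a family $(p_u)$ on $T$ with $p_{hu}=hp_u$, with a marked member, and with non-null members in finitely many $\langle h\rangle$-orbits of vertices. By Lemma~\ref{lem:glue} it defines a marked configuration $y$ with $hy=y$. If $y(g)\ne0$ then $p_{gB}$ is non-null, so $\operatorname{supp}y$ is an $\langle h\rangle$-invariant set covered by the $\langle h\rangle$-translates of finitely many finite cosets. It is therefore a finite union of sets $\langle h\rangle u$.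
\end{proof}

It remains to decide the condition of Lemma~\ref{lem:axis}. A \emph{simple cycle} is a closed walk of positive length that passes through each state at most once; a finite digraph has finitely many. A \emph{strong component} is a maximal set of states that are reachable from each other, and an arrow or walk lies in it if its states do.

\begin{lemma}\label{lem:zero}
In a finite digraph with integer weights on the arrows, an arrow $\varepsilon$ lies on a closed walk of weight $0$ if and only if $\varepsilon$ lies on a simple cycle of weight $0$, or $\varepsilon$ lies in a strong component that contains a simple cycle of positive weight and one of negative weight. This condition is decidable.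
\end{lemma}

\begin{proof}
A closed walk that passes twice through a state splits there into two shorter closed walks. By induction, the arrows of a closed walk, counted with multiplicity, are partitioned into simple cycles, all in the strong component that contains the walk. If the walk has weight $0$ and contains $\varepsilon$, then either all these cycles have weight $0$, and one contains $\varepsilon$, or both signs occur. Conversely, the first case is immediate. In the second, let the cycles have weights $a>0$ and $-b<0$. Inside the component, walk from the target of $\varepsilon$ to a state of the first cycle, then to a state of the second, then to the source of $\varepsilon$, and finish with $\varepsilon$. This is a closed walk $\kappa$, of weight $c$ say. Traverse $\kappa$ exactly $ab$ times, and insert $ac$ turns of the negative cycle if $c\ge0$, or $b|c|$ turns of the positive cycle if $c<0$. The total weight is $abc-abc=0$ or $abc+ab|c|=0$.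
\end{proof}

Conditions (A) and (B) are thus both decidable, by procedures that depend computably on the data, and Proposition~\ref{prop:decide} is proved.

\section{The tower and its limit}\label{sec:tower}

We prove Theorem~\ref{thm:strong}. Let $B_0=B$, $\Sigma=B_0\cup\{t\}$ and $\alpha_0=\alpha$. Let $\mathcal I_0,\mathcal I_1,\dots$ be a computable enumeration of all instances over $\Sigma$ whose set $C'$ is of the form $\{1,\dots,m\}$, and let $L_k$ be the list of words of $\mathcal I_k$. Every instance appears after renaming $C'$.

\subsection{The construction}

At stage $k$ we are given a group $\Gamma_k\in\mathcal H$ with base $B_k$ and height $\pi_k$, the values in $\Gamma_k$ of the letters of $\Sigma$, which generate it, a finite set $E_k\subset\Gamma_k$ of elements to be kept distinct, and a homomorphism $\alpha_k\colon\Gamma_k\to\Phi$. Let $E_k'$ be the union of $E_k$, the values of all words of length at most $k$ over $\Sigma\cup\Sigma^{-1}$, the values of the words in $L_k$, and $k$ distinct elements of $\ker\pi_k$, which exist by Lemma~\ref{lem:grow} and are found by listing words. Call an admissible pair $(n,\rho)$ for $\Gamma_k$ \emph{good} if $\rho$ is injective on $E_k'$ and $\ker\rho\le\ker\alpha_k$.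 Decide whether $\mathcal I_k$ is an instance for $\Gamma_k$ (word problem) and, if so, whether it is closable (Proposition~\ref{prop:decide}).
\begin{itemize}
\item \emph{Case ``yes'': $\mathcal I_k$ is a closable instance for $\Gamma_k$.} Search for a good pair $(n,\rho)$ together with a marked ouroboros for $\mathcal I_k$ in $\Gamma_k(n,\rho)$. These exist by Lemma~\ref{lem:close}. Let $Z_k$ be the set of points of the ouroboros found.
\item \emph{Case ``no'': otherwise.} Search for a good pair with $n=1$, which exists by Lemmas~\ref{lem:sep} and~\ref{lem:grow}. Let $Z_k=\emptyset$.
\end{itemize}
Put $\Gamma_{k+1}=\Gamma_k(n,\rho)$, let $q_k\colon\Gamma_k\to\Gamma_{k+1}$ be the map of Lemma~\ref{lem:quot}, and let $E_{k+1}=q_k(E_k')\cup Z_k(S\cup\{1\})$, where $S$ is the set of values of $L_k$ in $\Gamma_{k+1}$. Since $\ker\rho\le\ker\alpha_k$, there is a homomorphism $\beta\colon\rho(\Gamma_k)\to\Phi$ with $\alpha_k=\beta\rho$. Put $\alpha_{k+1}=\beta\rho'$, so that $\alpha_{k+1}q_k=\alpha_k$.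

Each stage is effective. Every finite group embeds in some $\operatorname{Sym}(m)$, and the homomorphisms $\rho\colon\Gamma_k\to\operatorname{Sym}(m)$ are listed by trying all images of $B_k\cup\{t\}$ and checking the multiplication table of $B_k$ and the HNN relations. Admissibility and injectivity on $E'_k$ are computations in $\operatorname{Sym}(m)$. The subgroup $\Delta\le\operatorname{Sym}(m)\times\Phi$ generated by the pairs $(\rho(g),\alpha_k(g))$, $g\in B_k\cup\{t\}$, is the image of $(\rho,\alpha_k)$. So $\ker\rho\le\ker\alpha_k$ if and only if $\Delta\cap(1\times\Phi)=1$, and then $\Delta$ is the graph of $\beta$. A candidate ouroboros in $\Gamma_k(n,\rho)$ is a finite cyclic sequence of colors; it determines the steps, and the word problem decides whether the path closes, is injective and satisfies the strong condition. In case ``yes'' we run through all triples (number $n$, map $\rho$, candidate) in a fixed computable order. All searches return the first object found, so the tower is produced by a deterministic algorithm from the finite data $(\Gamma_0,E_0,\alpha)$.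

\subsection{The limit group}

Let $N_k=\ker(\Gamma_0\to\Gamma_k)$, an increasing sequence of normal subgroups, let $G=\Gamma_0/\bigcup_kN_k$, and let $p_k\colon\Gamma_k\to G$ be the induced surjections. Two elements of $\Gamma_k$ have the same image in $G$ if and only if they have the same image in some $\Gamma_j$, $j\ge k$. By Lemma~\ref{lem:quot}(3) we have $N_k\le\ker\pi_0$ for all $k$, so there is a surjection $\pi_\infty\colon G\to\mathbb Z$ with $\pi_k=\pi_\infty p_k$. In the same way $N_k\le\ker\alpha$, so $\alpha$ factors through $G$. Let $K=\ker\pi_\infty$. Each $q_j$ is injective on $E'_j$ by Lemma~\ref{lem:quot}(2), and $q_j(E_j')\subseteq E_{j+1}\subseteq E'_{j+1}$. By induction on $j$, distinct elements of $E_k'$ have distinct images in $E'_j$ for all $j\ge k$. Hence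
\begin{equation}\label{eq:inj}
p_k\text{ is injective on }E_k'\supseteq E_k\quad\text{for every }k,
\end{equation}
and $k=0$ completes the proof of part (1).

\begin{lemma}\label{lem:limit}
The group $G$ satisfies part \textup{(2)} of Theorem~\ref{thm:strong}.
\end{lemma}

\begin{proof}
\emph{Word problem.} Let $w$ be a word of length at most $k$. Its value in $\Gamma_k$ and $1$ lie in $E_k'$, so by \eqref{eq:inj} $w$ is trivial in $G$ if and only if it is trivial in $\Gamma_k$. Compute $\Gamma_k$ and use its word problem.

\emph{$K$ is infinite.} For each $k$, the set $E'_k$ contains $k$ elements of $\ker\pi_k$. Their images lie in $K$ and are distinct by \eqref{eq:inj}.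

\emph{$K$ is locally finite.} Let $M_k=\langle t^iB_0t^{-i}:0\le i\le k\rangle\le\Gamma_0$. We show by induction that the image of $M_k$ in $\Gamma_k$ lies in $B_k$. This holds for $k=0$. Next, $M_{k+1}=\langle M_k,tM_kt^{-1}\rangle$ maps in $\Gamma_k$ into $\langle B_k,tB_kt^{-1}\rangle=A_1\le A_n$, where the groups $A_i$ are formed in $\Gamma_k$ and $n\ge1$ is the number used at stage $k$, and $q_k(A_n)=B_{k+1}$ by Lemma~\ref{lem:quot}(1). So $p_0(M_k)$ is finite for all $k$. Since $\pi_0=\pi_\infty p_0$ and $p_0$ is onto, $K=p_0(\ker\pi_0)$. By \eqref{eq:ker}, a finite subset of $K$ lies in $p_0(\langle t^iB_0t^{-i}:|i|\le k\rangle)=p_0(t^{-k}M_{2k}t^k)$ for some $k$, and this group is finite.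

\emph{Not virtually free.} Let $F\le G$ be free of finite index. Elements of $K$ have finite order and $F$ is torsion-free, so $F\cap K=1$. Then distinct elements of $K$ lie in distinct cosets of $F$, and $K$ is finite, a contradiction.

\emph{Elementary amenable.} The class of elementary amenable groups contains finite and abelian groups and is closed under directed unions and extensions. The group $K$ is the directed union of its finite subgroups, and $G$ is an extension of $K$ by $\mathbb Z$.

\emph{Not finitely presented.} If $G$ is finitely presented, then it has a finite presentation on any finite generating set, in particular on $\Sigma$, so $\ker p_0$ is the normal closure of a finite set. This set lies in some $N_k$, so $\ker p_0=N_k$ and $G\cong\Gamma_k$ is virtually free by Lemma~\ref{lem:vf}, a contradiction.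
\end{proof}

\subsection{The algorithm}

\begin{lemma}\label{lem:record}
Let $\mathcal I_k$ be an instance for $G$. Then $G$ has a marked ouroboros for $\mathcal I_k$ if and only if stage $k$ is in case ``yes''.
\end{lemma}

\begin{proof}
The words of $L_k$ have distinct values in $G$, so $\mathcal I_k$ is also an instance for $\Gamma_k$ and $\Gamma_{k+1}$. In case ``yes'', $\Gamma_{k+1}$ has a marked ouroboros with point set $Z_k$, and $p_{k+1}$ is injective on $Z_k(S\cup\{1\})\subseteq E_{k+1}$ by \eqref{eq:inj}. So the image in $G$ is an injective closed path with the same steps, and we transport the colors. If $p_{k+1}(g)s=p_{k+1}(g')$ with $g,g'\in Z_k$ and $s\in S$, then $gs=g'$, so the strong condition carries over. In case ``no'', the instance $\mathcal I_k$ for $\Gamma_k$ is not closable. Lemma~\ref{lem:lift} applies to $p_k$, since $\pi_k=\pi_\infty p_k$, and shows that $G$ has no marked ouroboros for $\mathcal I_k$.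
\end{proof}

Take the image of $\Sigma$ as reference generating set of $G$. Given an input of one of the four seeded problems, compute the instance $\mathcal I$ for $G$ of Lemma~\ref{lem:reduce}, using the word problem of $G$; rename $C'$, find $k$ with $\mathcal I=\mathcal I_k$, run the construction up to stage $k$, and output the case. By Lemma~\ref{lem:record} the output is correct. It was never used that $S$ generates $G$, and $C_*=C$ gives the unseeded problems. This proves part (3).

\begin{remark}
The finiteness of an ouroboros is used in both cases of Lemma~\ref{lem:record}: the answer ``yes'' is protected by injectivity on the finite set $Z_k(S\cup\{1\})$, and the answer ``no'' rests on the lift of a closed path being periodic with period of height $0$. We make no claim about the infinite snake problems.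
\end{remark}

\subsection{Many examples}

For $m\ge2$ let $\Gamma_0=\mathbb Z/m*\mathbb Z=\langle a\rangle*\langle t\rangle$, the HNN extension with $B=\langle a\rangle$ and $P=Q=1$, and let $\alpha\colon\Gamma_0\to\mathbb Z/m$ be given by $\alpha(a)=1$, $\alpha(t)=0$. Let $G$ be the quotient constructed above. Both $\alpha$ and $\pi_0$ factor through $G$, so the map $\Gamma_0^{\mathrm{ab}}\to\mathbb Z/m\times\mathbb Z$ induced by $(\alpha,\pi_0)$, which is an isomorphism, factors through the surjection $\Gamma_0^{\mathrm{ab}}\to G^{\mathrm{ab}}$. This surjection is therefore injective, and $G^{\mathrm{ab}}\cong\mathbb Z/m\times\mathbb Z$. Its torsion subgroup has order $m$, so different values of $m$ give non-isomorphic groups.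

Finally, a sequence of groups $G^{(r)}$ generated by the image of $\Sigma$ converges to $\Gamma_0$ in the space of marked groups if for every $R$ and all large $r$, the same words of length at most $R$ are trivial in $G^{(r)}$ and in $\Gamma_0$. Let $\Gamma_0$ be arbitrary as in the theorem, and let $G^{(r)}$ be the quotient obtained with $E_0$ the set of values of all words of length at most $r$. By part (1), such a word is trivial in $G^{(r)}$ if and only if it is trivial in $\Gamma_0$. So $G^{(r)}\to\Gamma_0$. This completes the proof of Theorem~\ref{thm:strong}, and with it of Theorem~\ref{thm:main}. \qed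

\begin{thebibliography}{9}

\bibitem{BS}
Laurent Bartholdi and Ville Salo, \emph{Snakes can be fooled into thinking they live in a tree}, arXiv:2409.14525 (2024).

\bibitem{Serre}
Serre, \emph{Trees}, Chapter I.

\end{thebibliography}
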